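\title{The degree of mobility beyond Riemannian and Lorentzian signature}

\begin{abstract}
The degree of mobility $D(g)$ of a pseudo-Riemannian metric $g$ is the dimension of the solution space of the linear system that governs the metrics having the same unparametrized geodesics as $g$. On a simply connected Riemannian or Lorentzian manifold of dimension $n\ge3$ and nonconstant curvature that admits a geodesically but not affinely equivalent metric, $D(g)$ is known to be of the form $\frac{k(k+1)}2+\ell$ with $0\le k\le n-2$ and $1\le\ell\le\lfloor\frac{n-k+1}3\rfloor$. We show that the assumption on the signature is needed: for every $n\ge13$ and every signature $(p,q)$ with $p,q\ge2$ and $p+q=n$ there is such a metric with $D(g)=\frac{(n-10)(n-9)}2+4$, a number that is not of this form. The examples are bases of cones that carry many nilpotent parallel symmetric tensors.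
\end{abstract}

\section{Introduction}

Let $(M^n,g)$ be a connected pseudo-Riemannian manifold of dimension $n\ge3$; all objects are $C^\infty$-smooth. A metric $\bar g$ on $M$ is \emph{geodesically equivalent} to $g$ if every geodesic of $g$ is, after reparametrization, a geodesic of $\bar g$. It is \emph{affinely equivalent} to $g$ if the two Levi-Civita connections coincide. Geodesic equivalence becomes a linear condition in the unknown
\[
a_{ij}=\Big|\frac{\det\bar g}{\det g}\Big|^{\frac1{n+1}}\bar g^{lm}g_{li}g_{mj}:
\]
the metrics geodesically equivalent to $g$ are in one-to-one correspondence with the nondegenerate solutions of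
\begin{equation}\label{eq:main}
a_{ij,m}=\lambda_ig_{jm}+\lambda_jg_{im}.
\end{equation}
Here $a$ is a symmetric $(0,2)$-tensor, the comma is the covariant derivative of $g$, and $\lambda_i$ is a $1$-form; contraction with $g^{ij}$ shows that $\lambda_i$ is the differential of $\frac12a_{ij}g^{ij}$. The dimension $D(g)$ of the space of solutions $a$ of \eqref{eq:main} is the \emph{degree of mobility} of $g$. It measures how many metrics share their geodesics with $g$. The tensor $a=g$ is always a solution, and $D(g)=1$ means that only the constant multiples of $g$ are geodesically equivalent to $g$.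

Which values can $D(g)$ take? Put
\[
\mathcal L_n=\Big\{\tfrac{k(k+1)}2+\ell\ :\ k,\ell\in\mathbb Z,\ \ 0\le k\le n-2,\ \ 1\le\ell\le\big\lfloor\tfrac{n-k+1}3\big\rfloor\Big\}.
\]

\begin{theorem}[known result]\label{thm:known}
Let $(M^n,g)$, $n\ge3$, be connected and simply connected, of nonconstant curvature, and of Riemannian or Lorentzian signature. If some metric on $M$ is geodesically but not affinely equivalent to $g$, then $D(g)\in\mathcal L_n$.
\end{theorem}

In dimension $3$ every metric is Riemannian or Lorentzian up to sign, and in dimension $4$ the conclusion is known to hold in all signatures. Fedorova and Matveev \cite{FM} write: ``we do not know whether the assumption that the metric has riemannian or lorentzian signature is important.'' The question is thus whether $D(g)\in\mathcal L_n$ must hold for $n\ge5$ when $g$ satisfies all other hypotheses of Theorem~\ref{thm:known} and has signature $(p,q)$ with $p,q\ge2$; here $p$ counts the positive and $q$ the negative directions. The answer is no.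

\begin{theorem}\label{thm:A}
Let $n\ge13$, $p,q\ge2$, $p+q=n$. There is a metric $g$ of signature $(p,q)$ on an $n$-dimensional ball, of nonconstant curvature, which admits a geodesically but not affinely equivalent metric and satisfies
\[
D(g)=\frac{(n-10)(n-9)}2+4\notin\mathcal L_n .
\]
\end{theorem}

For $n=13$ this value is $10$, while $k=0,\dots,4$ contribute to $\mathcal L_{13}$ the numbers $1$--$4$, $2$--$5$, $4$--$7$, $7$--$9$, $11$--$13$, and larger $k$ give larger numbers. Theorem~\ref{thm:A} is the first member of a series.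

\begin{theorem}\label{thm:B}
Let $s\ge1$, $k\ge3$, $n=k+s^2+4s+5$, $p,q\ge2$, $p+q=n$. There is a metric $g$ of signature $(p,q)$ on an $n$-dimensional ball, of nonconstant curvature, which admits a geodesically but not affinely equivalent metric and satisfies
\[
D(g)=\frac{k(k+1)}2+\ell,\qquad\ell=1+\frac{(s+1)(s+2)}2>\frac{n-k+1}3 .
\]
If $k\ge\ell-1$, then $D(g)\notin\mathcal L_n$.
\end{theorem}

We make no claim about the dimensions $5\le n\le12$.

\subsection*{The shape of the list, and how to leave it}
The \emph{cone} over $(M,g)$ is the manifold $\hat M=M\times\mathbb R_{>0}$ with the metric $\hat g=dr^2+r^2g$. Every parallel symmetric $(0,2)$-tensor on the cone gives a solution of \eqref{eq:main} (Lemma~\ref{lem:cone}), and under a condition on the curvature every solution arises in this way (Lemma~\ref{lem:all}). The cone over the unit sphere is $\mathbb R^{n+1}\setminus\{0\}$, its parallel symmetric tensors are the constant ones, and the condition holds because the cone is flat; so $D(S^n)=\frac{(n+1)(n+2)}2$.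

A product of two cones is again a cone: with $r_1=r\cos\theta$ and $r_2=r\sin\theta$,
\[
dr_1^2+r_1^2g_1+dr_2^2+r_2^2g_2=dr^2+r^2\big(d\theta^2+\cos^2\theta\,g_1+\sin^2\theta\,g_2\big).
\]
Take as $\hat M$ a product of a flat cone in $\mathbb R^k$ and of $\ell$ nonflat cones. The products of the $k$ coordinate differentials and the metrics of the $\ell$ nonflat factors are $\frac{k(k+1)}2+\ell$ independent parallel tensors. A cone of dimension $2$ is flat, so each nonflat factor has dimension at least $3$, and $3\ell\le n+1-k$. This is the shape of $\mathcal L_n$: beyond the products of parallel $1$-forms, each parallel tensor costs three dimensions.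

If $\hat g$ is positive definite, a parallel self-adjoint endomorphism is diagonalizable, and its eigenspaces split the tangent bundle into orthogonal parallel subbundles, as in this example. The list survives in Lorentzian signature and in dimension $4$, so one may guess that it is universal. In indefinite signature, however, a self-adjoint endomorphism can be nilpotent, and then its eigenspaces split nothing. We construct cones on which $\frac{(s+1)(s+2)}2$ nilpotent parallel endomorphisms share a space of dimension $(s+1)(s+3)$; for large $s$ this is about two dimensions per tensor, and already for $s=1$ it is fewer than three.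

Section~\ref{sec:cones} reduces the computation of $D(g)$ to counting parallel tensors on the cone. Section~\ref{sec:ansatz} introduces a class of metrics in which one can prescribe a nilpotent parallel tensor. Section~\ref{sec:sharing} contains the main idea, the sharing of dimensions. Section~\ref{sec:count} determines all parallel tensors of the resulting cones, and Section~\ref{sec:proofs} proves the theorems.

\section{Geodesic equivalence and cones}\label{sec:cones}

\subsection*{Conventions}
Repeated indices are summed. The product of $1$-forms is the symmetric one, $\alpha\beta=\frac12(\alpha\otimes\beta+\beta\otimes\alpha)$, and $u^\flat=g(u,\cdot)$. The curvature is $R(X,Y)V=\nabla_X\nabla_YV-\nabla_Y\nabla_XV-\nabla_{[X,Y]}V$, and $R(X,Y,V,V')=g(R(X,Y)V,V')$ is skew in $X,Y$, skew in $V,V'$, and symmetric under exchange of the two pairs. In particular, a vector that annihilates $R$ in one slot annihilates it in every slot. Constant curvature $\kappa$ means $R(X,Y)V=\kappa\,(g(Y,V)X-g(X,V)Y)$. The Ricci identities for a $1$-form and a $(0,2)$-tensor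 read
\begin{equation}\label{eq:ricci}
\begin{aligned}
\lambda_{i,lm}-\lambda_{i,ml}&=\lambda\big(R(\partial_l,\partial_m)\partial_i\big),\\
a_{ij,lm}-a_{ij,ml}&=a\big(R(\partial_l,\partial_m)\partial_i,\partial_j\big)+a\big(\partial_i,R(\partial_l,\partial_m)\partial_j\big).
\end{aligned}
\end{equation}
The metrics $g$ and $-g$ have the same Levi-Civita connection, and $(a,\lambda_i)$ solves \eqref{eq:main} for $g$ exactly when $(a,-\lambda_i)$ solves it for $-g$. So $D(-g)=D(g)$, and all properties in the theorems except the signature are unchanged under $g\mapsto-g$.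

We use only one direction of the correspondence between metrics and solutions.

\begin{lemma}\label{lem:metric}
Let $a$ be a nondegenerate solution of \eqref{eq:main}, let $(b_{ij})$ be the inverse matrix of $(a^{ij})$, and let $\phi=-\frac12\log|\det(a^i{}_j)|$, indices being raised by $g$. Then $\bar g=e^{2\phi}b$ is geodesically equivalent to $g$, and it is affinely equivalent to $g$ if and only if $\lambda_i\equiv0$.
\end{lemma}

\begin{proof}
From $a^{ij}{}_{,m}=\lambda^i\delta^j_m+\lambda^j\delta^i_m$ we get $\phi_{,m}=-\frac12b_{ij}a^{ij}{}_{,m}=-b_{mi}\lambda^i$. Differentiating the inverse matrix gives $b_{ij,m}=\phi_{,i}b_{jm}+\phi_{,j}b_{im}$, hence $\bar g_{ij,m}=2\phi_{,m}\bar g_{ij}+\phi_{,i}\bar g_{jm}+\phi_{,j}\bar g_{im}$. This says that the torsion-free connection $\bar\nabla_XY=\nabla_XY+d\phi(X)Y+d\phi(Y)X$ preserves $\bar g$, so it is the Levi-Civita connection of $\bar g$. A geodesic $\gamma$ of $g$ satisfies $\bar\nabla_{\dot\gamma}\dot\gamma=2\,d\phi(\dot\gamma)\dot\gamma$ and is therefore a reparametrized geodesic of $\bar g$. Finally,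 $\bar\nabla=\nabla$ if and only if $d\phi=0$, that is, $\lambda_i=0$.
\end{proof}

\subsection*{The cone}
In coordinates on $M$ together with $r$, the Levi-Civita connection of $\hat g=dr^2+r^2g$ is
\begin{equation}\label{eq:coneconn}
\hat\nabla_i\partial_j=\nabla_i\partial_j-rg_{ij}\partial_r,\qquad\hat\nabla_i\partial_r=\hat\nabla_r\partial_i=\tfrac1r\partial_i,\qquad\hat\nabla_r\partial_r=0 .
\end{equation}
The field $\xi=r\partial_r$ satisfies $\hat\nabla_X\xi=X$, so $\hat R(X,Y)\xi=\hat\nabla_XY-\hat\nabla_YX-[X,Y]=0$, and $\hat R$ vanishes when $\partial_r$ is in any slot. The part of $\hat\nabla_l\hat\nabla_m\partial_i$ tangent to $M$ is $\nabla_l\nabla_m\partial_i-g_{mi}\partial_l$. Alternating in $l,m$, we obtain for $X,Y,V$ tangent to $M$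
\begin{equation}\label{eq:Z}
\hat R(X,Y)V=Z(X,Y)V:=R(X,Y)V-g(Y,V)X+g(X,V)Y .
\end{equation}
So the curvature of the cone measures the deviation of $g$ from constant curvature $1$.

\begin{lemma}\label{lem:cone}
The parallel symmetric $(0,2)$-tensors on $\hat M$ are the tensors
\[
\hat A=r^2a_{ij}\,dx^idx^j-2r\lambda_i\,dx^idr+\mu\,dr^2,
\]
where $a_{ij}$, $\lambda_i$, $\mu$ are a symmetric tensor, a $1$-form and a function on $M$ with
\begin{equation}\label{eq:system}
a_{ij,m}=\lambda_ig_{jm}+\lambda_jg_{im},\qquad\lambda_{i,j}=\mu g_{ij}-a_{ij},\qquad\mu_{,i}=-2\lambda_i .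
\end{equation}
The linear map $\hat A\mapsto a$ to the solutions of \eqref{eq:main} is injective.
\end{lemma}

\begin{proof}
By \eqref{eq:coneconn}, the equation $\hat\nabla_r\hat A=0$ reads $\partial_r\hat A_{ij}=\frac2r\hat A_{ij}$, $\partial_r\hat A_{ir}=\frac1r\hat A_{ir}$, $\partial_r\hat A_{rr}=0$, which is the stated dependence on $r$. For such $\hat A$, \eqref{eq:coneconn} gives
\begin{align*}
(\hat\nabla_m\hat A)_{ij}&=r^2a_{ij,m}+rg_{mi}\hat A_{rj}+rg_{mj}\hat A_{ir}=r^2(a_{ij,m}-\lambda_jg_{im}-\lambda_ig_{jm}),\\
(\hat\nabla_m\hat A)_{ir}&=-r\lambda_{i,m}+rg_{mi}\hat A_{rr}-\tfrac1r\hat A_{im}=-r(\lambda_{i,m}-\mu g_{im}+a_{im}),\\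
(\hat\nabla_m\hat A)_{rr}&=\mu_{,m}-\tfrac2r\hat A_{mr}=\mu_{,m}+2\lambda_m .
\end{align*}
The traces of the first two equations of \eqref{eq:system} express $\lambda_i$ and $\mu$ through $a$, which gives injectivity.
\end{proof}

The cone therefore bounds $D(g)$ from below. For equality we must know that a solution of the first equation of \eqref{eq:system} also satisfies the other two. A single vector in the kernel of the curvature at each point forces this, because it removes the curvature terms from the integrability conditions.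

\begin{lemma}\label{lem:all}
Suppose that at every point of $M$ there is a vector $v\ne0$ tangent to $M$ with $Z(v,\cdot)\,\cdot=0$. Then every solution of \eqref{eq:main} satisfies \eqref{eq:system} for a smooth function $\mu$. Hence $D(g)$ is the dimension of the space of parallel symmetric $(0,2)$-tensors on $\hat M$.
\end{lemma}

\begin{proof}
Put $\tau_{ij}=\lambda_{i,j}+a_{ij}$; it is symmetric because $\lambda_i$ is a differential. Write $Z_{lm}=Z(\partial_l,\partial_m)$. Insert $a_{ij,lm}=\lambda_{i,m}g_{jl}+\lambda_{j,m}g_{il}$ and $R(\partial_l,\partial_m)\partial_i=Z_{lm}\partial_i+g_{im}\partial_l-g_{il}\partial_m$ into \eqref{eq:ricci}: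
\[
a(Z_{lm}\partial_i,\partial_j)+a(\partial_i,Z_{lm}\partial_j)=\tau_{im}g_{jl}+\tau_{jm}g_{il}-\tau_{il}g_{jm}-\tau_{jl}g_{im}.
\]
Fix a point and contract with $v^lu^m$, where $u$ is any tangent vector. The left side vanishes, and we obtain an identity between products of linear forms on the tangent space:
\[
\tau(u,\cdot)\,v^\flat=\tau(v,\cdot)\,u^\flat .
\]
Take first $u$ not parallel to $v$. The irreducible polynomial $v^\flat$ divides the right side and does not divide $u^\flat$, so $\tau(v,\cdot)=\mu v^\flat$ for a number $\mu$. Then $(\tau(u,\cdot)-\mu u^\flat)\,v^\flat=0$ for every $u$, and so $\tau=\mu g$. The function $\mu=\frac1n\tau_{ij}g^{ij}$ is smooth. This is the second equation of \eqref{eq:system}.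

Differentiating it gives $\lambda_{i,jl}=\mu_{,l}g_{ij}-\lambda_ig_{jl}-\lambda_jg_{il}$, while \eqref{eq:ricci} gives $\lambda_{i,jl}-\lambda_{i,lj}=\lambda(Z_{jl}\partial_i)+\lambda_jg_{il}-\lambda_lg_{ij}$. With $\theta_j=\mu_{,j}+2\lambda_j$ this yields $\lambda(Z_{jl}\partial_i)=\theta_lg_{ij}-\theta_jg_{il}$. Contraction with $v^l$ gives $\theta(v)g_{ij}=v_i\theta_j$. The left side has rank $n$ or $0$ and the right side has rank at most $1$, so both vanish, and $\theta=0$.
\end{proof}

\begin{remark}
The hypothesis cannot be dropped. On Euclidean $\mathbb R^n$ the tensor $a_{ij}=x_ix_j$ solves \eqref{eq:main} with $\lambda_i=x_i$, but $\tau_{ij}=\delta_{ij}+x_ix_j$ is not a multiple of the metric.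
\end{remark}

\section{Metrics with a nilpotent parallel tensor}\label{sec:ansatz}

A parallel self-adjoint endomorphism whose image lies in the span of the parallel vector fields is a combination of products of parallel $1$-forms (Step~3 in Section~\ref{sec:count}), and these are counted by $\frac{k(k+1)}2$. A new nilpotent endomorphism must have a larger image. The next simplest pattern has three steps: directions $\partial_x$ are mapped to a middle space $E$, the space $E$ is mapped to null parallel directions $\partial_y$ dual to $\partial_x$, and these are mapped to zero. The following metrics are built around this pattern.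

From now on the indices $i,j,l,m$ run over $1,2,3$ and are all written as subscripts. Let $x=(x_1,x_2,x_3)\in\mathbb R^3$, $t=x_3$, $U=\{t>0\}$, and let $e_1,e_2,e_3$ be the standard basis. Let $E$ be a finite-dimensional vector space with a nondegenerate symmetric form $\eta$, let $k\ge3$, let $h$ be a nondegenerate symmetric form on $\mathbb R^{k-3}$, and let $\Gamma_{ij}=\Gamma_{ji}\colon U\to E$ be smooth functions. On $\Omega=U\times\mathbb R^3\times E\times\mathbb R^{k-3}$, with coordinates $(x,y,z,w)$, put
\begin{equation}\label{eq:metric}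
\hat g=2\,dx_i\,dy_i+\eta(dz,dz)-2\,\eta\big(z,\Gamma_{ij}(x)\big)\,dx_i\,dx_j+h(dw,dw).
\end{equation}
We write $\partial_i=\partial/\partial x_i$, regard each $\zeta\in E$ as a constant vector field on $\Omega$, and let $\mathcal W$ be the rank-$k$ distribution spanned by the fields $\partial_y$ and $\partial_w$. Put
\[
\Phi_{ilj}=\partial_i\Gamma_{lj}-\partial_l\Gamma_{ij}\colon U\to E .
\]

\begin{lemma}\label{lem:conn}
\begin{enumerate}
\item[(a)] The signature of $\hat g$ is the sum of $(3,3)$ and the signatures of $\eta$ and $h$.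
\item[(b)] The fields $\partial_{y_i}$, $\partial_w$ and the $1$-forms $dx_i$, $dw$ are parallel, and for $\zeta,\zeta'\in E$
\[
\hat\nabla_i\partial_j\equiv\Gamma_{ij}\ \bmod\mathcal W,\qquad\hat\nabla_i\zeta=\hat\nabla_\zeta\partial_i=-\eta(\zeta,\Gamma_{ij})\,\partial_{y_j},\qquad\hat\nabla_\zeta\zeta'=0 .
\]
\item[(c)] On the quotient bundle $\mathcal Q=T\Omega/\mathcal W$, spanned by the classes $\bar\partial_j$ of $\partial_j$ and by $E$, the induced connection has $\bar\nabla_i\bar\partial_j=\Gamma_{ij}$, and all other derivatives of $\bar\partial_j$ and of constant $\zeta\in E$ vanish. Its curvature satisfies $\bar R(\partial_i,\partial_l)\bar\partial_j=\Phi_{ilj}$, $\bar R(\zeta,\cdot)\bar\partial_j=0$, $\bar R(\cdot,\cdot)\zeta=0$.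
\item[(d)] The tensor $\hat R$ vanishes if one slot is in $\mathcal W$ or two slots are in $E$, and $\hat R(\partial_i,\partial_l,\partial_j,\zeta)=\eta(\Phi_{ilj},\zeta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G_{ij}=\hat g(\partial_i,\partial_j)=-2\eta(z,\Gamma_{ij})$. The directions $z$ and $w$ are orthogonal to each other and to the directions $x,y$. In the basis $\partial_i-\frac12G_{ij}\partial_{y_j}$, $\partial_{y_i}$ of the latter, $\hat g$ has the matrix $\left(\begin{smallmatrix}0&I\\I&0\end{smallmatrix}\right)$.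

(b) The only nonconstant components of $\hat g$ are the $G_{ij}$, and they depend only on $x$ and $z$. For coordinate fields, $\hat g(\hat\nabla_AB,C)=\frac12\big(A\,\hat g(B,C)+B\,\hat g(A,C)-C\,\hat g(A,B)\big)$ can therefore be nonzero only if two of $A,B,C$ are $x$-directions and the third is an $x$- or $z$-direction. The cases with a $z$-direction are
\[
\hat g(\hat\nabla_i\partial_j,\zeta)=-\tfrac12\zeta G_{ij}=\eta(\zeta,\Gamma_{ij}),\qquad\hat g(\hat\nabla_i\zeta,\partial_j)=\tfrac12\zeta G_{ij}=-\eta(\zeta,\Gamma_{ij}).
\]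
A vector orthogonal to all $\partial_y,\partial_w$ has the form $\zeta'+\beta_j\partial_{y_j}$, and its inner products with $\zeta$ and $\partial_j$ are $\eta(\zeta',\zeta)$ and $\beta_j$. This gives the formulas. The forms $dx_i=\hat g(\partial_{y_i},\cdot)$ and $dw$ are dual to parallel fields.

(c) The connection is read off from (b). Then $\bar R(\partial_i,\partial_l)\bar\partial_j=\bar\nabla_i\Gamma_{lj}-\bar\nabla_l\Gamma_{ij}=\Phi_{ilj}$ because constant elements of $E$ are $\bar\nabla$-parallel, which also gives $\bar R(\cdot,\cdot)\zeta=0$. The curvature $\bar R(\zeta,\cdot)\bar\partial_j$ vanishes since $\Gamma_{lj}$ does not depend on $z$.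

(d) Parallel fields annihilate $\hat R$. By (c), $\hat R(\cdot,\cdot)\zeta$ and $\hat R(\zeta,\cdot)\partial_j$ lie in $\mathcal W$, which is orthogonal to $E$. So $\hat R(\cdot,\cdot,\zeta,\zeta')=0$ and $\hat R(\zeta,\cdot,\cdot,\zeta')=0$, and the symmetries of $\hat R$ give the other positions. The last formula follows from $\hat R(\partial_i,\partial_l)\partial_j\equiv\Phi_{ilj}\bmod\mathcal W$.
\end{proof}

For symmetric functions $B_{ij}$ on $U$, which need not form a nondegenerate matrix, define the Christoffel symbols of the first kind and their curl by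
\[
[ij,m]_B=\tfrac12(\partial_iB_{jm}+\partial_jB_{im}-\partial_mB_{ij}),\qquad\mathcal R^B_{iljm}=\partial_i[lj,m]_B-\partial_l[ij,m]_B .
\]

\begin{lemma}\label{lem:sigma}
Let $\pi_1,\pi_2,\pi_3\in E$ be constant and $B_{ij}=B_{ji}$ functions on $U$. The tensor
\[
\sigma=B_{ij}\,dx_i\,dx_j+2\,\eta(\pi_i,dz)\,dx_i
\]
is parallel if and only if $\eta(\Gamma_{ij},\pi_m)=[ij,m]_B$ for all $i,j,m$. The endomorphism $L$ with $\sigma=\hat g(L\,\cdot,\cdot)$ is
\[
L\partial_i=\pi_i+B_{ij}\partial_{y_j},\qquad L\zeta=\eta(\pi_i,\zeta)\,\partial_{y_i},\qquad L\mathcal W=0,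
\]
so $L^3=0$.
\end{lemma}

\begin{proof}
We have $\sigma(\partial_i,\partial_j)=B_{ij}$, $\sigma(\partial_i,\zeta)=\eta(\pi_i,\zeta)$, $\sigma(E,E)=0$, $\sigma(\mathcal W,\cdot)=0$; this gives $L$. Consider $(\hat\nabla_A\sigma)(C,C')=A\,\sigma(C,C')-\sigma(\hat\nabla_AC,C')-\sigma(C,\hat\nabla_AC')$ for coordinate fields. If $C'$ is in $\mathcal W$, all terms vanish. If $C'=\zeta$, the first term is the derivative of a constant, the second vanishes since $\hat\nabla_AC\in E\oplus\mathcal W$, and the third since $\hat\nabla_A\zeta\in\mathcal W$. If $C=\partial_i$, $C'=\partial_j$ and $A$ is not an $x$-direction, then $AB_{ij}=0$ and $\hat\nabla_A\partial_i\in\mathcal W$. What remains is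
\[
(\hat\nabla_l\sigma)(\partial_i,\partial_j)=\partial_lB_{ij}-\eta(\Gamma_{li},\pi_j)-\eta(\Gamma_{lj},\pi_i).
\]
If $\eta(\Gamma_{ij},\pi_m)=[ij,m]_B$, this vanishes because $[li,j]_B+[lj,i]_B=\partial_lB_{ij}$. Conversely, if it vanishes, substitute $\partial_lB_{ij}$ into the definition of $[ij,m]_B$: by the symmetry of $\Gamma_{ij}$ four of the six terms cancel, leaving $\eta(\Gamma_{ij},\pi_m)$.
\end{proof}

So one can prescribe the tensor and solve for the metric: choose $B$ and $\pi_m$, and let the equations of Lemma~\ref{lem:sigma} define the components of $\Gamma_{ij}$ along $\pi_m$. The metric must also be a cone.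

\begin{lemma}\label{lem:iscone}
Suppose that the $\Gamma_{ij}$ are homogeneous of degree $-1$ and $\Gamma_{ij}x_j=0$. Let $\xi$ be the position vector field on $\Omega$ and $\rho=2x_iy_i+\eta(z,z)+h(w,w)$. Then $\hat g(\xi,\xi)=\rho$ and $\xi^\flat=\frac12d\rho$. The set $\{\rho=1\}\subset\Omega$ is a hypersurface with tangent spaces $\xi^\perp$. For a connected open subset $M$ of it, $g=\hat g|_M$ is nondegenerate, and $(P,r)\mapsto rP$ is an isometry from the cone over $(M,g)$ onto a connected open subset of $\Omega$.
\end{lemma}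

\begin{proof}
Since $\Gamma_{ij}x_j=0$, the third term of \eqref{eq:metric} vanishes on $\xi$, so $\xi^\flat=x_i\,dy_i+y_i\,dx_i+\eta(z,dz)+h(w,dw)=\frac12d\rho$ and $\hat g(\xi,\xi)=\rho$. On $\{\rho=1\}$ the field $\xi$ is a unit vector, so $d\rho\ne0$, the tangent space is $\xi^\perp$, and $g$ is nondegenerate. The components of $\hat g$ are homogeneous of degree $0$, that is, $\hat g_{rP}=\hat g_P$ as forms on the underlying vector space. The differential of the map sends $\partial_r$ to $P=\xi_P$ and $u\in T_PM$ to $ru$. As $\hat g_P(\xi,\xi)=1$ and $\hat g_P(\xi,u)=0$, the pullback of $\hat g$ is $dr^2+r^2g$. This is nondegenerate, so the map is a local diffeomorphism, and it is injective because $\rho(rP)=r^2$.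
\end{proof}

The conditions on $\Gamma$ follow from conditions on $B$, which also reduce $\mathcal R^B$ to a single function.

\begin{lemma}\label{lem:B}
Let the $B_{ij}$ be homogeneous of degree $0$ with $B_{ij}x_j=0$. Then $[ij,m]_B$ is homogeneous of degree $-1$, $x_j[ij,m]_B=0$, and
\[
\mathcal R^B_{iljm}=\psi\,\det(x,e_i,e_l)\det(x,e_j,e_m),\qquad t^2\psi=\tfrac12\big(\partial_1^2B_{22}-2\partial_1\partial_2B_{12}+\partial_2^2B_{11}\big).
\]
\end{lemma}

\begin{proof}
Differentiating $B_{jm}x_j=0$ gives $x_j\partial_iB_{jm}=-B_{im}$, and Euler's identity gives $x_j\partial_jB_{im}=0$. Hence $x_j[ij,m]_B=\frac12(-B_{im}+0+B_{im})=0$. Differentiating this identity gives $x_j\partial_i[lj,m]_B=-[li,m]_B$, so $x_j\mathcal R^B_{iljm}=-[li,m]_B+[il,m]_B=0$. The expression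
\[
\mathcal R^B_{iljm}=\tfrac12\big(\partial_i\partial_jB_{lm}-\partial_i\partial_mB_{lj}-\partial_l\partial_jB_{im}+\partial_l\partial_mB_{ij}\big)
\]
is skew in $i,l$, skew in $j,m$, and symmetric under exchange of the pairs. So $x$ annihilates $\mathcal R^B$ in every slot, and $\mathcal R^B$ is, in each pair, a $2$-form on the plane $\mathbb R^3/\mathbb Rx$, hence a multiple of $\det(x,\cdot,\cdot)$. The component $1212$ gives $\psi$, because $\det(x,e_1,e_2)=t$.
\end{proof}

The proof explains why $x$ has three coordinates. With two coordinates, $\mathbb R^2/\mathbb Rx$ is a line and carries no $2$-form, so $\mathcal R^B=0$. Three is the smallest number for which $\mathcal R^B$ can be nonzero.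

A simple source of tensors $B$ is the $1$-form $\vartheta=x_2\,dx_1-x_1\,dx_2$, with components $(\vartheta_1,\vartheta_2,\vartheta_3)=(x_2,-x_1,0)$ and $\vartheta_jx_j=0$. If $\beta$ is homogeneous of degree $-2$, then $B=\beta\vartheta^2$ satisfies the hypotheses of Lemma~\ref{lem:B}, and $B_{11}=\beta x_2^2$, $B_{12}=-\beta x_1x_2$, $B_{22}=\beta x_1^2$ give
\begin{equation}\label{eq:psibeta}
t^2\psi=\tfrac12\sum_{a,b=1}^2\partial_a\partial_b(x_ax_b\beta).
\end{equation}

\begin{example}[one tensor]\label{ex:zero}
Let $\beta=\frac16t^{-2}$. Formula \eqref{eq:psibeta} gives $t^2\psi=\frac12\beta\,(2+2+2)$, so $\psi=\frac12t^{-4}$. To compute the symbols, use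
\[
[ij,m]_B\,dx_i\,dx_j=dB_{jm}\,dx_j-\tfrac12(\partial_mB_{ij})\,dx_i\,dx_j,
\]
together with $d\vartheta_j\,dx_j=dx_2\,dx_1-dx_1\,dx_2=0$ and $d\beta=-2\beta\,dt/t$. For $m=1$ we get $d(\beta x_2)\vartheta+\beta\vartheta\,dx_2$, for $m=2$ we get $-d(\beta x_1)\vartheta-\beta\vartheta\,dx_1$, and for $m=3$ we get $-\frac12\partial_3\beta\,\vartheta^2$. Take $E=\mathbb R^3$ with the standard form, $\pi_m=e_m$, $k=3$. Then
\[
\hat g=2\,dx_i\,dy_i+dz_i\,dz_i-\frac{\vartheta}{3t^2}\Big[2z_1\Big(dx_2-\frac{x_2}t\,dt\Big)-2z_2\Big(dx_1-\frac{x_1}t\,dt\Big)+\frac{z_3}t\,\vartheta\Big]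
\]
is a cone metric of dimension $N=9$, and $\sigma=\frac1{6t^2}\vartheta^2+2\,dz_i\,dx_i$ is parallel. Besides the six products $dx_i\,dx_j$ we have found $\ell=2$ parallel tensors, $\hat g$ and $\sigma$, and $N-k=6=3\ell$. The tensor $\sigma$ is of a new kind, but it costs three dimensions, as a factor of a product does.
\end{example}

\section{Sharing the middle space}\label{sec:sharing}

Let $f\mapsto B^f$ be a linear family of tensors as in Lemma~\ref{lem:B}, parametrized by a vector space $F$; write $[ij,m]_f$, $\mathcal R^f$, $\psi^f$ for the associated objects. To make all of them parts of parallel tensors of one metric, we need vectors $\pi^f_m\in E$, linear in $f$, with $\eta(\Gamma_{ij},\pi_m^f)=[ij,m]_f$. Take $E=(F\otimes\mathbb R^3)/K$ and let $\pi_m^f$ be the class of $f\otimes e_m$. Since $\eta$ is nondegenerate, $\Gamma_{ij}(x)$ exists exactly when the functional $f\otimes e_m\mapsto[ij,m]_f(x)$ vanishes on $K$, that is, when every $\sum_mf_m\otimes e_m\in K$ satisfies the \emph{relation}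
\begin{equation}\label{eq:relation}
\sum_m[ij,m]_{f_m}=0\qquad\text{for all }i,j .
\end{equation}
The choice $K=0$ is always possible. The metric and the new tensors then number $\ell=1+\dim F$, and the total dimension $N$ satisfies $N-k=3+3\dim F=3\ell$, which is the boundary of the list. Each relation lowers $N$ by one and keeps $\ell$, so a single relation brings us past the boundary.

Which families have relations? Taking the curl of \eqref{eq:relation} and using Lemma~\ref{lem:B}, we get $\det(x,e_i,e_l)\det\big(x,e_j,\sum_m\psi^{f_m}e_m\big)=0$: the vector $(\psi^{f_1},\psi^{f_2},\psi^{f_3})$ must be parallel to $x$. So the functions $\psi^f$ should contain many triples $(x_1\chi,x_2\chi,x_3\chi)$. Homogeneous polynomials of a fixed degree $s$ do. Since $\psi$ has degree $-4$, we look for $B^f$ with $\psi^f=\frac12t^{-4-s}f$. To invert \eqref{eq:psibeta} we use Euler's identity in the plane: if $\chi$ is homogeneous of degree $\nu$ in $(x_1,x_2)$, then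
\begin{equation}\label{eq:euler}
\partial_1(x_1\chi)+\partial_2(x_2\chi)=(\nu+2)\chi .
\end{equation}
Applied twice, it shows that $\sum_{a,b}\partial_a\partial_b(x_ax_b\chi)=(\nu+3)(\nu+2)\chi$.

\begin{example}[three tensors, one relation]\label{ex:one}
Let $s=1$, so $F$ has the basis $x_1,x_2,x_3=t$. Put
\[
B^{x_1}=\tfrac1{12}t^{-3}x_1\vartheta^2,\qquad B^{x_2}=\tfrac1{12}t^{-3}x_2\vartheta^2,\qquad B^{x_3}=\tfrac16t^{-2}\vartheta^2 .
\]
The constants $\frac1{12}=\frac1{3\cdot4}$ and $\frac16=\frac1{2\cdot3}$ make $\psi^{x_m}=\frac12t^{-5}x_m$, so $(\psi^{x_1},\psi^{x_2},\psi^{x_3})$ is parallel to $x$. This is only necessary for \eqref{eq:relation}, but the relation does hold. We have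
\[
2\sum_m[ij,m]_{x_m}=\partial_i\sum_mB^{x_m}_{jm}+\partial_j\sum_mB^{x_m}_{im}-\sum_m\partial_mB^{x_m}_{ij},
\]
where $\sum_mB^{x_m}_{jm}=\frac1{12}t^{-3}\vartheta_j(x_1\vartheta_1+x_2\vartheta_2)=0$ and, by \eqref{eq:euler} with $\chi=\vartheta_i\vartheta_j$,
\[
\sum_m\partial_mB^{x_m}_{ij}=\big(\tfrac4{12}-\tfrac26\big)t^{-3}\vartheta_i\vartheta_j=0 .
\]
The space $F\otimes\mathbb R^3$ is the space of $3\times3$ matrices, the relation is the identity matrix, and $\dim E=8$. Now $\ell=4$ and $N-k=3+8=11<3\ell$. This is the example behind Theorem~\ref{thm:A}.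
\end{example}

\subsection*{The general construction}
Fix $s\ge0$. Let $\mathcal P_j$ be the space of homogeneous polynomials of degree $j$ on $\mathbb R^3$, so $\dim\mathcal P_j=\frac{(j+1)(j+2)}2$ and $\mathcal P_{-1}=0$. Each $f\in\mathcal P_s$ is a sum of terms $t^{s-\nu}f_\nu(x_1,x_2)$ with $f_\nu$ homogeneous of degree $\nu$. For such a term put
\[
B^f=c_\nu\,t^{-2-\nu}f_\nu\,\vartheta^2,\qquad c_\nu=\frac1{(\nu+2)(\nu+3)},
\]
and extend linearly. Examples~\ref{ex:zero} and~\ref{ex:one} are the cases $s=0$ and $s=1$.

\begin{lemma}\label{lem:data}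
For all $f\in\mathcal P_s$ we have $\psi^f=\frac12t^{-4-s}f$. For all $\varphi\in\mathcal P_{s-1}$ we have $\sum_m[ij,m]_{x_m\varphi}=0$.
\end{lemma}

\begin{proof}
For $f=t^{s-\nu}f_\nu$, formulas \eqref{eq:psibeta} and \eqref{eq:euler} give $t^2\psi^f=\frac12t^{-2-\nu}f_\nu$, so $\psi^f=\frac12t^{-4-s}\,t^{s-\nu}f_\nu$. For the relation we may assume $\varphi=t^{s-1-\nu}\chi(x_1,x_2)$ with $\chi$ of degree $\nu$. Then
\[
B^{x_m\varphi}=c_{\nu+1}t^{-3-\nu}x_m\chi\,\vartheta^2\quad(m=1,2),\qquad B^{x_3\varphi}=c_\nu t^{-2-\nu}\chi\,\vartheta^2 .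
\]
As in Example~\ref{ex:one} two sums must vanish. First, $\sum_mB_{jm}^{x_m\varphi}=0$ because $x_1\vartheta_1+x_2\vartheta_2=0$ and $\vartheta_3=0$. Second, \eqref{eq:euler} applied to $\chi\vartheta_i\vartheta_j$, of degree $\nu+2$, gives
\[
\sum_m\partial_mB_{ij}^{x_m\varphi}=\big[(\nu+4)c_{\nu+1}-(\nu+2)c_\nu\big]t^{-3-\nu}\chi\,\vartheta_i\vartheta_j=\Big[\frac1{\nu+3}-\frac1{\nu+3}\Big]t^{-3-\nu}\chi\,\vartheta_i\vartheta_j=0 .\qedhere
\]
\end{proof}

Regard $\mathcal P_s\otimes\mathbb R^3$ as the space of polynomial vector fields $X=X_me_m$ of degree $s$ on $\mathbb R^3$. The relations are the radial fields $\varphi x$. Let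
\[
E=(\mathcal P_s\otimes\mathbb R^3)/\{\varphi x:\varphi\in\mathcal P_{s-1}\},\qquad\dim E=\frac{3(s+1)(s+2)}2-\frac{s(s+1)}2=(s+1)(s+3),
\]
write $[X]$ for the class of $X$, and let $\eta$ be \emph{any} nondegenerate symmetric form on $E$. By Lemma~\ref{lem:data} there are unique smooth functions $\Gamma_{ij}=\Gamma_{ji}\colon U\to E$ with
\[
\eta(\Gamma_{ij},[fe_m])=[ij,m]_f\qquad(f\in\mathcal P_s).
\]
The classes $[fe_m]$ span $E$, so Lemma~\ref{lem:B} shows that $\Gamma_{ij}$ is homogeneous of degree $-1$ and $\Gamma_{ij}x_j=0$. From now on $\hat g$ is the metric \eqref{eq:metric} with these data. Lemma~\ref{lem:iscone} applies to it, its dimension is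
\begin{equation}\label{eq:N}
N=6+(s+1)(s+3)+(k-3)=k+s^2+4s+6,
\end{equation}
and by Lemma~\ref{lem:sigma} the tensors
\[
\sigma^f=B^f_{ij}\,dx_i\,dx_j+2\,\eta([fe_i],dz)\,dx_i\qquad(f\in\mathcal P_s)
\]
are parallel. Since $\eta(\Phi_{ilj},[fe_m])=\mathcal R^f_{iljm}$, Lemmas~\ref{lem:B} and~\ref{lem:data} give, for every $X\in\mathcal P_s\otimes\mathbb R^3$,
\begin{equation}\label{eq:key}
\eta\big(\Phi_{ilj}(x),[X]\big)=\tfrac12t^{-4-s}\det(x,e_i,e_l)\det\big(x,e_j,X(x)\big).
\end{equation}
This formula is all that we need to know about the curvature. It implies two nondegeneracy properties. The first says that we have divided by all relations that the curvature allows.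

\begin{lemma}\label{lem:nondeg}
Let $U'\subset U$ be open and nonempty.
\begin{enumerate}
\item[(a)] The vectors $\Phi_{ilj}(x)$ with $x\in U'$ span $E$.
\item[(b)] If $\alpha\in\mathbb R^3$ and $\alpha_j\Phi_{ilj}=0$ on $U'$ for all $i,l$, then $\alpha=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use a divisibility fact: if $f,f'\in\mathcal P_s$, $m\ne m'$, and $x_{m'}f=x_mf'$ on $U'$, then this holds as an identity of polynomials, $x_m$ divides $f$, and so $f=x_m\varphi$, $f'=x_{m'}\varphi$ with $\varphi\in\mathcal P_{s-1}$.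

(a) Let $[X]$ be $\eta$-orthogonal to all these vectors. Formula \eqref{eq:key} with $(i,l)=(1,2)$ gives $\det(x,\cdot,X(x))=0$, so $X(x)$ is parallel to $x$ on $U'$. From $x_2X_1=x_1X_2$ we get $X_1=x_1\varphi$ and $X_2=x_2\varphi$, and then $x_1X_3=x_3X_1$ gives $X_3=x_3\varphi$. So $[X]=0$.

(b) Formula \eqref{eq:key} with $(i,l)=(1,2)$ and $X=t^se_m$ gives $\det(x,\alpha,e_m)=0$ for all $m$. So $\alpha$ is parallel to every $x\in U'$, which forces $\alpha=0$.
\end{proof}

\section{All parallel symmetric tensors}\label{sec:count}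

A lower bound for $D(g)$ does not exclude $D(g)$ from the list; we need the exact number, and we need it on the small open cone over a ball.

\begin{proposition}\label{prop:count}
On every nonempty connected open set $\mathcal O\subset\Omega$, a symmetric $(0,2)$-tensor is parallel if and only if it is a sum of a constant multiple of $\hat g$, a tensor $\sigma^f$, and a combination with constant coefficients of products of the forms $dx_i,dw$. The space of these tensors has dimension
\[
\frac{k(k+1)}2+1+\frac{(s+1)(s+2)}2 .
\]
\end{proposition}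

\begin{proof}
Let $U'\subset U$ be the projection of $\mathcal O$, a nonempty open set.

\emph{Step 1: the listed tensors are parallel and independent.} They are parallel by Lemmas~\ref{lem:conn} and~\ref{lem:sigma}. Suppose $c\,\hat g+\sigma^f+(\text{products})=0$. On $E\times E$ only $\hat g$ is nonzero, so $c=0$. Evaluation on $(\partial_1,\zeta)$ gives $\eta([fe_1],\zeta)=0$ for all $\zeta$, so $fe_1=\varphi x$; the second component gives $\varphi=0$, and $f=0$. The $\frac{k(k+1)}2$ products of $k$ independent $1$-forms are independent.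

It remains to show that there is nothing else. Let $L$ be a parallel self-adjoint endomorphism on $\mathcal O$. The plan is to show that $L$ preserves $\mathcal W$, to compute its action on $\mathcal Q=T\mathcal O/\mathcal W$, and to match this action by $c\,\mathrm{Id}+L^f$, where $L^f$ is the endomorphism of $\sigma^f$.

\emph{Step 2: parallel sections.} The parallel sections of $\mathcal Q$ are the constant elements of $E$. Indeed, these are parallel by Lemma~\ref{lem:conn}(c). Conversely, let $\alpha_j\bar\partial_j+\zeta$ be parallel, with functions $\alpha_j$ and an $E$-valued function $\zeta$. The $\bar\partial_j$-components of its derivative are $d\alpha_j$, so $\alpha$ is constant. A parallel section is annihilated by $\bar R(\partial_i,\partial_l)$, so $\alpha_j\Phi_{ilj}=0$ and $\alpha=0$ by Lemma~\ref{lem:nondeg}(b). Then $d\zeta=0$.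

The parallel vector fields are the constant combinations of $\partial_y,\partial_w$. Indeed, the class of a parallel field $V$ is a constant $\zeta\in E$, and $0=\hat R(\partial_i,\partial_l,\partial_j,V)=\eta(\Phi_{ilj},\zeta)$ gives $\zeta=0$ by Lemma~\ref{lem:nondeg}(a). So $V$ is a section of $\mathcal W$, with constant coefficients in the parallel frame $\partial_y,\partial_w$.

The endomorphism $L$ maps parallel fields to parallel fields. Hence it preserves $\mathcal W$ and induces a parallel endomorphism $\bar L$ of $\mathcal Q$. For the same reason $\bar L$ acts on $E$ by a constant linear map $L_E\colon E\to E$.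

\emph{Step 3: if $\bar L=0$, then $\hat g(L\,\cdot,\cdot)$ is a combination of products.} The image of $L$ lies in $\mathcal W$, so for $u\in\mathcal W^\perp$ we have $\hat g(Lu,\cdot)=\hat g(u,L\,\cdot)=0$. The symmetric form $\hat g(L\,\cdot,\cdot)$ thus descends to $T\mathcal O/\mathcal W^\perp$, whose dual is spanned by $dx_i,dw$. The coefficients are constant because the form and the products are parallel and $\mathcal O$ is connected.

\emph{Step 4: a curvature identity.} Since $L$ is parallel, it commutes with $\hat R(V,V')$, and since it is self-adjoint, $\hat R(V,V',LX,Y)=\hat g(L\hat R(V,V')X,Y)=\hat R(V,V',X,LY)$. By pair symmetry,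
\begin{equation}\label{eq:LR}
\hat R(LX,Y,V,V')=\hat R(X,LY,V,V').
\end{equation}

\emph{Step 5: the diagonal blocks of $\bar L$ are one scalar.} Write $\bar L\bar\partial_j=C_{ij}\bar\partial_i+\pi_j$ with functions $C_{ij}$ and $E$-valued functions $\pi_j$. The equation $\bar\nabla(\bar L\bar\partial_j)=\bar L\,\bar\nabla\bar\partial_j$ says that $C$ is constant, that
\begin{equation}\label{eq:pi}
\partial_l\pi_j=L_E\Gamma_{lj}-C_{ij}\Gamma_{li},
\end{equation}
and that the derivatives of $\pi_j$ in the directions $y,z,w$ vanish. Apply \eqref{eq:LR} to $(\partial_i,\partial_l,\partial_1,\zeta)$. By Lemma~\ref{lem:conn}(d) the components of $L\partial_i$ and $L\partial_l$ in $E$ and $\mathcal W$ do not contribute, so $C_{mi}\,\eta(\Phi_{ml1},\zeta)=C_{ml}\,\eta(\Phi_{im1},\zeta)$. For $\zeta=[t^se_2]$, formula \eqref{eq:key} turns this into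
\[
\det(x,Cu,v)=\det(x,u,Cv)\qquad(u,v\in\mathbb R^3,\ x\in U').
\]
With $u=x$ we see that $Cx$ is parallel to $x$ for $x\in U'$. This is a polynomial condition, so it holds for all $x\in\mathbb R^3$, and a linear map for which every vector is an eigenvector is a scalar: $C=c\,\mathrm{Id}$. Next, $\bar L$ commutes with $\bar R(\partial_i,\partial_l)$. Applied to $\bar\partial_j$, this gives $L_E\Phi_{ilj}=\bar R(\partial_i,\partial_l)(c\,\bar\partial_j+\pi_j)=c\,\Phi_{ilj}$, and $L_E=c\,\mathrm{Id}$ by Lemma~\ref{lem:nondeg}(a). Now \eqref{eq:pi} shows that the $\pi_j$ are constant. Replacing $L$ by $L-c\,\mathrm{Id}$, we may assume $\bar L\bar\partial_j=\pi_j$ and $L_E=0$.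

\emph{Step 6: $\pi_i=[fe_i]$ for one $f\in\mathcal P_s$.} A priori the $\pi_i$ are three arbitrary elements of $E$. Apply \eqref{eq:LR} to $(\partial_i,\partial_j,\partial_1,\partial_2)$. By the symmetries of $\hat R$ and Lemma~\ref{lem:conn}(d),
\[
\hat R(\pi_i,\partial_j,\partial_1,\partial_2)=-\eta(\Phi_{12j},\pi_i),\qquad\hat R(\partial_i,\pi_j,\partial_1,\partial_2)=\eta(\Phi_{12i},\pi_j),
\]
and these are equal. Write $\pi_i=[H_{im}e_m]$ with $H_{im}\in\mathcal P_s$, and let $H(x)$ be the linear map $e_i\mapsto H_{im}(x)e_m$. By \eqref{eq:key},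
\[
\det(x,v,H(x)u)=-\det(x,u,H(x)v)\qquad(u,v\in\mathbb R^3,\ x\in U').
\]
With $v=x$ we get $H(x)x\parallel x$, so $H(x)$ induces a map of $\mathbb R^3/\mathbb Rx$. With $v=u$ we get $H(x)u\in\operatorname{span}(x,u)$ for $u\nparallel x$, so every vector is an eigenvector of the induced map, which is therefore a scalar $f(x)$. Thus
\[
H_{im}(x)=f(x)\delta_{im}+\tau_i(x)x_m\qquad(x\in U')
\]
for some functions $f,\tau_i$, and we must show that they are polynomials. Shrink $U'$ so that no coordinate vanishes on it. Fix $i$ and let $m,m'$ be the other two indices. Then $x_{m'}H_{im}=x_mH_{im'}$ on $U'$, so by the divisibility fact in the proof of Lemma~\ref{lem:nondeg}, $H_{im}=x_m\varphi_i$ with $\varphi_i\in\mathcal P_{s-1}$ (no summation), and $\tau_i=\varphi_i$ on $U'$. For each $i$ the function $f$ agrees on $U'$ with the polynomial $H_{ii}-x_i\varphi_i\in\mathcal P_s$ (no summation), so these three polynomials coincide; call this polynomial $f$. Then $H_{im}e_m=fe_i+\varphi_ix$ and $\pi_i=[fe_i]$.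

By Lemma~\ref{lem:sigma}, $L^f$ induces on $\mathcal Q$ the map $\bar\partial_i\mapsto[fe_i]$, $E\to0$, which is $\bar L$. Step~3 applied to $L-L^f$ finishes the proof.
\end{proof}

\section{Proof of the theorems}\label{sec:proofs}

\begin{lemma}\label{lem:arith}
Let $n,k,\ell$ be integers, $k\ge0$, with $\frac{n+1-k}3<\ell\le k+1$. Then $D=\frac{k(k+1)}2+\ell\notin\mathcal L_n$.
\end{lemma}

\begin{proof}
Compare $D$ with $D'=\frac{k'(k'+1)}2+\ell'$, where $k'\ge0$ and $1\le\ell'\le\frac{n+1-k'}3$. If $k'>k$, then $D'\ge\frac{(k+1)(k+2)}2+1=\frac{k(k+1)}2+k+2>D$. If $k'=k$, then $D'\le\frac{k(k+1)}2+\frac{n+1-k}3<D$. Let $k'<k$, so $k\ge1$. The bound $\frac{k'(k'+1)}2+\frac{n+1-k'}3$ grows by $k'+\frac23$ when $k'$ is raised by one, so it is largest for $k'=k-1$, and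
\[
D'\le\frac{k(k-1)}2+\frac{n+2-k}3<\frac{k(k-1)}2+\ell+\frac13<\frac{k(k-1)}2+k+\ell=D .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Signature.} Since $n\ge13$, one of $p,q$ is at least $3$, and by the symmetry $g\mapsto-g$, which exchanges $p$ and $q$, we may assume $p\ge2$, $q\ge3$. Let $\hat g$ be the metric of Section~\ref{sec:sharing}; by \eqref{eq:N} its dimension is $N=n+1$. The forms $\eta$ and $h$ are arbitrary nondegenerate forms on spaces of total dimension $N-6=n-5$. Choose them so that their signatures add up to $(p-2,q-3)$. Then $\hat g$ has signature $(p+1,q)$ by Lemma~\ref{lem:conn}(a).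

\emph{The base.} At the point $o$ with $x=(0,0,1)$, $y=(0,0,\frac12)$, $z=0$, $w=0$ we have $\rho=1$. Let $M$ be a small ball around $o$ in the hypersurface $\{\rho=1\}\subset\Omega$ whose closure in the hypersurface is compact, and let $g=\hat g|_M$. By Lemma~\ref{lem:iscone}, the cone over $(M,g)$ is the connected open set $\mathcal O=\mathbb R_{>0}\cdot M$. Since $TM=\xi^\perp$ and $\hat g(\xi,\xi)=1$ on $M$, the signature of $g$ is $(p,q)$.

\emph{Degree of mobility.} At each point of $M$ the space $\mathcal W\cap\xi^\perp$ has dimension at least $k-1\ge2$. Its elements are tangent to $M$ and annihilate $\hat R$, hence $Z$ by \eqref{eq:Z}. Lemma~\ref{lem:all} and Proposition~\ref{prop:count} give $D(g)=\frac{k(k+1)}2+\ell$ with $\ell=1+\frac{(s+1)(s+2)}2$.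

\emph{Nonconstant curvature.} Suppose that $g$ has constant curvature $\kappa$. Then $Z(X,Y)V=(\kappa-1)(g(Y,V)X-g(X,V)Y)$. Take $X=v\in\mathcal W\cap\xi^\perp$ nonzero, $Y$ not parallel to $v$, and $V$ with $g(v,V)\ne0$. The left side vanishes and the bracket on the right does not, so $\kappa=1$, $Z=0$, and $\hat R=0$ on $\mathcal O$. But \eqref{eq:key} gives $\hat R(\partial_1,\partial_2,\partial_1,[t^se_2])=\frac12t^{-2}\ne0$.

\emph{A geodesically but not affinely equivalent metric.} Let $\chi=x_1|_M$, so that $x_1=r\chi$ on $\mathcal O$. By Lemma~\ref{lem:cone}, the parallel tensor $(dx_1)^2=r^2d\chi^2+2r\chi\,d\chi\,dr+\chi^2dr^2$ gives the solution $a=d\chi^2$ of \eqref{eq:main} with $\lambda_i=-\chi\chi_{,i}$. At $o$ we have $\xi^\flat=\frac12dx_3+dy_3$, so $\partial_1$ is tangent to $M$ and $d\chi(\partial_1)=1$. Hence near $o$ there are points with $\chi\ne0$ and $d\chi\ne0$, and $\lambda_i\not\equiv0$. For small $\varepsilon\ne0$ the solution $g+\varepsilon a$ is nondegenerate on $M$, because the closure of $M$ is compact, and its $1$-form is $\varepsilon\lambda_i\not\equiv0$.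 Lemma~\ref{lem:metric} gives the required metric.

\emph{The list.} We have $n+1-k=s^2+4s+6$ and
\[
6\ell-2(n+1-k)=3(s^2+3s+4)-2(s^2+4s+6)=s(s+1)>0,
\]
so $\ell>\frac{n-k+1}3$. If $k\ge\ell-1$, Lemma~\ref{lem:arith} gives $D(g)\notin\mathcal L_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $s=1$ and $k=n-10$ in Theorem~\ref{thm:B}. Then $\ell=4$, $k\ge3=\ell-1$, and $D(g)=\frac{(n-10)(n-9)}2+4$.
\end{proof}

\begin{remark}[the role of the hypotheses]
For $s=0$ the difference $s(s+1)$ above vanishes: there is no relation, $\ell=2=\frac{n-k+1}3$, and the value lies in the list. The condition $k\ge\ell-1$ keeps $D(g)$ below the values contributed by larger $k'$; for $s=2$, $k=3$ we have $n=20$ and $D(g)=6+7=\frac{4\cdot5}2+3\in\mathcal L_{20}$. The signature enters through the three null parallel fields $\partial_{y_i}$, which require at least three positive and three negative directions on the cone. The cones over $g$ and $-g$ have signatures $(p+1,q)$ and $(q+1,p)$, and one of them has both entries at least $3$ exactly when $p,q\ge2$ and $p+q\ge5$.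 So the construction is unavailable in Riemannian and Lorentzian signature and in dimension $4$, where the list is known to hold.
\end{remark}

\begin{thebibliography}{1}

\bibitem{FM}
Aleksandra Fedorova and Vladimir S. Matveev,
\emph{Degree of mobility for metrics of lorentzian signature and parallel $(0,2)$-tensor fields on cone manifolds},
arXiv:1212.5807 (2012).

\end{thebibliography}
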